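# Bounded pseudoconvex domains below continuous graphs are hyperconvex

Throughout, "psh" means plurisubharmonic, $\Delta(a,r)$ is the open disc in $\mathbb C$ with center $a$ and radius $r$, and a maximum over the empty set is $-\infty$.

## 1. Hartogs domains over the disc

Let $\varphi$ be a continuous real function on the unit disc $\{|z|<1\}$, bounded below, and put
$$\Omega_\varphi=\{(z,w)\in\mathbb C^2:\ |z|<1,\ |w|<e^{-\varphi(z)}\}.$$
Assume that $\Omega_\varphi$ is pseudoconvex. We show that it then has a much better property, hyperconvexity. First the two definitions.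

**Definition (pseudoconvex).** A domain $\Omega\subset\mathbb C^n$ is *pseudoconvex* if it admits a continuous psh exhaustion function, that is, a continuous psh $\varphi:\Omega\to\mathbb R$ such that $\{\varphi\le C\}$ is compact for every $C\in\mathbb R$.

**Definition (hyperconvex).** A domain $\Omega\subset\mathbb C^n$ is *hyperconvex* if it admits a continuous *negative* psh exhaustion function: a continuous psh $\rho:\Omega\to(-\infty,0)$ with $\{\rho<c\}\Subset\Omega$ for every $c<0$.

If $\rho$ is as in the second definition and $q_k\in\Omega$ tends to a point of $\partial\Omega$, then $\rho(q_k)\to0$. The function $-1/\rho$ shows that hyperconvex implies pseudoconvex, since $x\mapsto-1/x$ is convex and increasing on $(-\infty,0)$. The converse fails. Let $\Omega=\{0<|z|<1,\ |w|<1\}$. It is pseudoconvex, with exhaustion $\max\bigl(-\log|z|,\frac1{1-|z|^2},\frac1{1-|w|^2}\bigr)$. If it had a negative exhaustion $\rho$, then $z\mapsto\rho(z,0)$ would be a negative subharmonic function on the punctured disc tending to $0$ at $z=0$. Being bounded above, it extends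 subharmonically across $0$, with value $0$ there. This is an interior maximum, so $\rho(\cdot,0)\equiv0$, which is absurd.

We use the following textbook facts.

* A continuous function is psh if and only if, at each point and in each complex direction, its value is at most its mean over all sufficiently small circles about that point in that complex line. Continuous subharmonic functions satisfy the maximum principle.
* Finite maxima of psh functions are psh; $\chi\circ\psi$ is psh if $\psi$ is psh and $\chi$ is convex and nondecreasing; a psh function composed with a holomorphic disc is subharmonic.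
* Real parts of holomorphic polynomials are dense in $C(\{|t|=\varrho\},\mathbb R)$. They are exactly the real trigonometric polynomials, so this is Weierstrass's theorem.

Pseudoconvexity enters through one lemma only: a family of discs with boundaries in $\Omega$ that starts inside $\Omega$ cannot leave.

**Lemma 1 (continuity principle).** Let $\Omega\subset\mathbb C^n$ be pseudoconvex, $T=[\tau_0,\infty]$ (compactified), and let $A:T\times\{|t|\le\varrho\}\to\mathbb C^n$, $A_\tau(t)=A(\tau,t)$, be continuous, and holomorphic in $|t|<\varrho$ for each $\tau$. If $A_\tau(\{|t|=\varrho\})\subset\Omega$ for all $\tau\in T$ and $A_\infty(\{|t|\le\varrho\})\subset\Omega$, then $A_\tau(\{|t|\le\varrho\})\subset\Omega$ for all $\tau\in T$.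

*Proof.* Let $\varphi$ be a continuous psh exhaustion of $\Omega$ and $C$ its maximum on the compact set $A(T\times\{|t|=\varrho\})\subset\Omega$. Let $T'$ be the set of $\tau\in T$ with $A_\tau(\{|t|\le\varrho\})\subset\Omega$. We show that $T'$ is nonempty, open and closed. It contains $\infty$.

It is open: $A^{-1}(\Omega)$ is open and contains $\{\tau\}\times\{|t|\le\varrho\}$ when $\tau\in T'$, hence by compactness of the disc it contains $N\times\{|t|\le\varrho\}$ for a neighborhood $N$ of $\tau$.

It is closed: for $\tau\in T'$ the function $\varphi\circ A_\tau$ is continuous on the closed disc, subharmonic inside, and $\le C$ on the circle, so it is $\le C$ everywhere. Thus $A_\tau(\{|t|\le\varrho\})$ lies in the fixed compact set $\{\varphi\le C\}\subset\Omega$. By continuity of $A$ this persists for $\tau$ in the closure of $T'$. As $T$ is connected, $T'=T$. $\square$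

**Proposition 2.** If $\varphi$ is continuous and bounded below on the unit disc and $\Omega_\varphi$ is pseudoconvex, then $\Omega_\varphi$ is hyperconvex.

*Proof.* **Step 1: $\varphi$ is subharmonic.** Suppose that for some closed disc $\{|z-z_0|\le\varrho\}$ in the unit disc the mean of $\varphi$ over the boundary circle is less than $\varphi(z_0)$. Approximate $\varphi(z_0+t)$ on $|t|=\varrho$ slightly from above: there is a polynomial $P$ with $\operatorname{Re}P(t)>\varphi(z_0+t)$ on $|t|=\varrho$ and still $\operatorname{Re}P(0)<\varphi(z_0)$, because $\operatorname{Re}P(0)$ is the mean of $\operatorname{Re}P$. Add the positive constant $c=\varphi(z_0)-\operatorname{Re}P(0)$: $P_1=P+c$ satisfies $\operatorname{Re}P_1>\varphi(z_0+\cdot)$ on the circle and $\operatorname{Re}P_1(0)=\varphi(z_0)$. Put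
$$A_\tau(t)=\bigl(z_0+t,\ e^{-P_1(t)-\tau}\bigr)\quad(0\le\tau<\infty),\qquad A_\infty(t)=(z_0+t,0).$$
This is continuous on $[0,\infty]\times\{|t|\le\varrho\}$. The disc $A_\infty$ lies in $\Omega_\varphi$. For $|t|=\varrho$ the second coordinate of $A_\tau(t)$ has modulus at most $e^{-\operatorname{Re}P_1(t)}<e^{-\varphi(z_0+t)}$, so $A_\tau(t)\in\Omega_\varphi$. By Lemma 1, $A_0(0)\in\Omega_\varphi$. But $|e^{-P_1(0)}|=e^{-\varphi(z_0)}$, so $A_0(0)\notin\Omega_\varphi$. Contradiction.

**Step 2: an explicit exhaustion.** Let $\rho=\max\bigl(|z|^2-1,\ |w|e^{\varphi(z)}-1\bigr)$. The function $|w|e^{\varphi(z)}$ is continuous; where $w\ne0$ it is $\exp$ of the psh function $\log|w|+\varphi(z)$, and where $w=0$ it has its minimum $0$, so the mean value inequality is trivial there. Hence $\rho$ is continuous, psh and negative on $\Omega_\varphi$. For $-1\le c<0$, $\{\rho<c\}$ lies in $\{|z|^2\le1+c,\ |w|\le(1+c)e^{-\varphi(z)}\}$, a compact subset of $\Omega_\varphi$. For $c<-1$ the set is empty. $\square$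

Look at the boundary of $\Omega_\varphi$ over $|z|<1$ in the coordinates $(z,i\log w)$. With $i\log w=u+iv$ we have $v=\log|w|$, so $\Omega_\varphi$ is $\{v<-\varphi(z)\}$: it lies below the graph of a continuous function that does not depend on $u$. The proof says that $v-h(z)$, with $h=-\varphi$, is psh and tends to $0$ at the graph. What happens when $h$ depends on $u$?

## 2. Simple boundary and two barriers that fail

From now on $n\ge2$, points of $\mathbb C^n$ are $(z,w)$ with $z\in\mathbb C^{n-1}$ and $w=u+iv\in\mathbb C$.

**Definition (simple boundary).** A domain $\Omega\subset\mathbb C^n$ has *simple boundary* if every $p\in\partial\Omega$ has a neighborhood $U$ with holomorphic coordinates $(z,w)$, $w=u+iv$, and a continuous real-valued function $h$ such that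
$$\Omega\cap U=\{(z,w)\in U:\ v<h(z,u)\}.$$

So in suitable holomorphic coordinates $\partial\Omega$ is locally a continuous graph over $\{v=0\}$ with $\Omega$ below it. No modulus of continuity is prescribed. The domain $\{0<|z|<1,\ |w|<1\}$ does not have simple boundary: near $(0,0)$ its complement is $\{z=0\}$, which has no interior, while $\{v\ge h\}$ has interior.

S. Nemirovski, J. Reppekus and N. Shcherbina ("Hulls and boundaries in $\mathbb C^n$", arXiv:2605.25800, 2026) are the source of the question whether every bounded pseudoconvex domain with simple boundary in $\mathbb C^2$ is hyperconvex. The answer is yes.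

**Theorem A.** Let $n\ge2$ and let $\Omega\subset\mathbb C^n$ be a bounded pseudoconvex domain with simple boundary. Then $\Omega$ is hyperconvex.

The plan has two halves: find near each boundary point a *local barrier*, a negative continuous psh function on the $\Omega$ side tending to $0$ at $\partial\Omega$, and then glue. The difficulty is the first half. Two natural candidates fail.

**The candidate $v-h(z,u)$.** It need not be psh, even if $D=\{v<h\}$ is pseudoconvex. Take $h=h(u)$, so that $D$ is a product with a planar domain. For $h=u^2$ the Laplacian of $r=v-u^2$ is $-2$. For smooth $h$ one can repair this: the Laplacian of $e^{Mr}$ is $Me^{Mr}(-2+M(1+4u^2))$, which is nonnegative for $M\ge2$. The repair needs bounds on second derivatives. For $h=|u|^{1/2}$ it is hopeless: put $r=v-|u|^{1/2}$ and let $g$ be $C^1$ with $g'>0$. On the circle of radius $\varrho$ about $iv_0$, $v_0<0$, we have $r-v_0=\varrho\sin\phi-\varrho^{1/2}|\cos\phi|^{1/2}$, so the mean of $g(r)$ is $g(v_0)-c\,g'(v_0)\varrho^{1/2}+o(\varrho^{1/2})$ with $c=\frac1{2\pi}\int_0^{2\pi}|\cos\phi|^{1/2}d\phi>0$.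 This is less than $g(v_0)$ for small $\varrho$. No such $g(r)$ is subharmonic.

**The vertical distance.** Let $\delta(z,w)=\inf\{|w-b|:(z,b)\notin\Omega\}$. It is a textbook fact that pseudoconvexity makes
$$-\log\delta(z,w)=\sup_{(z,b)\notin\Omega}\bigl(-\log|w-b|\bigr)$$
psh, for any domain. When $\delta$ is finite and continuous, the proof is the one of Proposition 2, with the discs $t\mapsto(z_0+t\alpha,\ w_0+t\beta-e^{-P_1(t)-\tau})$, $0\le\tau\le\infty$, where $\operatorname{Re}P_1>-\log\delta$ on the circle, $\operatorname{Re}P_1(0)=-\log\delta(z_0,w_0)$, and an imaginary constant is added to $P_1$ so that $w_0-e^{-P_1(0)}$ is a nearest point $b_0$. This function needs no regularity of $h$. But it tends to $+\infty$ at the boundary, and we want a finite limit. Composing with a convex nondecreasing $\chi$ does not help: a convex nondecreasing function on a half-line $(x_0,\infty)$ that is bounded above is constant. Here the approach stops.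

What did it use about the difference $\zeta=w-b$? Only that $\zeta\ne0$, so that the harmonic function $-\log|\zeta|$ on $\mathbb C\setminus\{0\}$ could be applied. But below a graph we know more. If $(z,w)\in D$ and $(z,b)\notin D$, then $w-b$ is never of the form $i\tau$ with $\tau\ge0$: otherwise $b=w-i\tau$ would lie vertically below a point of $D$. So $\zeta=w-b$ avoids a whole half-line, and on the complement of a half-line there *are* negative harmonic functions tending to $0$ at the tip.

## 3. Harmonic functions on the slit plane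

Let $S=\mathbb C\setminus i[0,\infty)$. The simplest choice on $S$ is
$$\theta_0(\zeta)=-\operatorname{Re}\sqrt{i\zeta}=-\sqrt{\tfrac12\bigl(|\zeta|-\operatorname{Im}\zeta\bigr)}.$$
Try it by hand on the half plane $\{v<0\}$ (so $h=0$). If $w=u-id$, the differences $\zeta=w-b$ with $\operatorname{Im}b\ge0$ are exactly the points with $\operatorname{Im}\zeta\le-d$. There $|\zeta|-\operatorname{Im}\zeta\ge2d$, with equality at $\zeta=-id$. Hence $\sup_b\theta_0(w-b)=-\sqrt d=-\sqrt{-v}$. This is convex in $v$, hence subharmonic, negative, and it tends to $0$ at the boundary.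

For Theorem A, $\theta_0$ has a defect. The map $\zeta\mapsto-\sqrt{i\zeta}$ sends $S$ onto the left half plane with inverse $\lambda\mapsto-i\lambda^2$. The moves that do not change $\theta_0$ are $\lambda\mapsto\lambda+i\tau$, and as $\tau\to\infty$ the point $-i(\lambda+i\tau)^2=i\tau^2+2\tau\lambda-i\lambda^2$ runs off to infinity. Discs built from it leave every chart, while we know the shape of $\Omega$ only inside a chart. So we want a $\theta$ whose level curves stay bounded and end at a point *on the slit*. Fix $s>0$ and set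
$$\Theta(\zeta)=-\tfrac2\pi\arctan\sqrt{i\zeta/s},\qquad\theta=\operatorname{Re}\Theta\quad(\zeta\in S),\qquad \Sigma=\{\lambda:-1<\operatorname{Re}\lambda<0\},$$
with principal branches.

**Lemma 3.**

* (P1) $\Theta:S\to\Sigma$ is biholomorphic with inverse $G(\lambda)=-is\tan^2(\pi\lambda/2)$. So $\theta$ is harmonic and $-1<\theta<0$.
* (P2) For $\zeta\in S$: $|\zeta|<s\iff\theta(\zeta)>-\frac12$, and $|\zeta|=s\iff\theta(\zeta)=-\frac12$.
* (P3) $\theta(\zeta)\to0$ as $\zeta\to0$ in $S$, and $\theta(-id)=-\frac2\pi\arctan\sqrt{d/s}$ for $d>0$.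
* (P4) $G(\lambda)\to is$ as $\operatorname{Im}\lambda\to+\infty$, uniformly for $\operatorname{Re}\lambda\in[-1,0]$.

*Proof.* (P1) If $\zeta\in S$, then $i\zeta\notin(-\infty,0]$, so $\zeta\mapsto\sqrt{i\zeta/s}$ is biholomorphic from $S$ onto $\{\operatorname{Re}>0\}$. Next, $\tan x=-i\frac{e^{2ix}-1}{e^{2ix}+1}$. The map $x\mapsto e^{2ix}$ takes the strip $\{0<\operatorname{Re}x<\pi/2\}$ biholomorphically onto the upper half plane, and $m\mapsto-i\frac{m-1}{m+1}$ takes the upper half plane onto the right half plane, because it sends real points to imaginary points (or $\infty$) and $i\mapsto1$. So $\tan$ is biholomorphic from the strip onto $\{\operatorname{Re}>0\}$, and $\arctan$ is its inverse. Multiplying by $-2/\pi$ gives $\Theta:S\to\Sigma$. Solving $\lambda=\Theta(\zeta)$ gives $i\zeta/s=\tan^2(\pi\lambda/2)$.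

(P2) Let $x+iy=\arctan\sqrt{i\zeta/s}$, so $0<x<\pi/2$ and $\theta(\zeta)=-\frac2\pi x$. Then
$$\frac{|\zeta|}s=|\tan(x+iy)|^2=\frac{\sin^2x+\sinh^2y}{\cos^2x+\sinh^2y},$$
which is $<1$ if and only if $x<\pi/4$, and $=1$ if and only if $x=\pi/4$.

(P3) is immediate from continuity of $\arctan$ at $0$ and $i(-id)=d$.

(P4) As $\operatorname{Im}x\to+\infty$, $e^{2ix}\to0$ uniformly in $\operatorname{Re}x$, so $\tan x\to i$ and $-is\tan^2x\to is$. $\square$

So the level curve $\{\theta=-\frac12\}$ is the circle $|\zeta|=s$ without $is$, and the curves with $\theta>-\frac12$ are loops inside this disc around the slit $i[0,s)$, with both ends at $is$. Moving along them, $\lambda\mapsto\lambda+i\tau$, leads to $is$. In terms of $b=w-\zeta$ this endpoint is $w-is$, *straight below* $w$, hence in $D$.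

## 4. Two properties of the region below a graph

A *box* is a set $Q=\{|z|<r_1,\ |u|<r_2,\ |v|<r_3\}$.

**Setting.** $\Omega\subset\mathbb C^n$ is pseudoconvex, $\Phi$ is a biholomorphic map of an open set $U$ onto an open set of $\mathbb C^n$, $Q\subset\Phi(U)$ is a box, and $D=\Phi(\Omega\cap U)\cap Q$, an open set. We shall use only:

* (a) if $(z,w)\in D$, $\tau\ge0$ and $(z,w-i\tau)\in Q$, then $(z,w-i\tau)\in D$;
* (b) if $(z_0,b_0)\in Q\setminus D$ and $z_k\to z_0$, there are $b_k\to b_0$ with $(z_k,b_k)\in Q\setminus D$ for all large $k$.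

Property (a) says that $D$ is closed under going down. Property (b) says that a point of the complement does not disappear when $z$ is perturbed.

**Lemma 4.** If $D=\{(z,w)\in Q:v<h(z,u)\}$ with $h$ continuous, then (a) and (b) hold.

*Proof.* (a) is clear. For (b) write $b_0=u_0+iv_0$, so $v_0\ge h(z_0,u_0)$, and put $b_k=u_0+i\max(v_0,h(z_k,u_0))$. By continuity of $h$, $b_k\to u_0+i\max(v_0,h(z_0,u_0))=b_0$. So $(z_k,b_k)\in Q$ for large $k$, and $(z_k,b_k)\notin D$ since $\operatorname{Im}b_k\ge h(z_k,u_0)$. $\square$

For lower semicontinuous $h$ the set $D$ is still open and (a) still holds, but (b) can fail. Let $h(z)=0$ at $z=0$ and $h(z)=1$ for $z\ne0$, in a box with $r_3>1$. Then $(0,\frac i2)\notin D$, while for $z_k\ne0$ every $(z_k,b)\in Q$ with $|b-\frac i2|<\frac12$ is in $D$.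

## 5. The local barrier

**Proposition 5.** In the setting of Section 4, assume (a) and (b). For every $p\in Q\cap\partial D$ there are an open neighborhood $Q'\subset Q$ of $p$ and a continuous psh function $F:D\cap Q'\to[-\frac12,0)$ such that $F(x)\to0$ as $x\to x_0$, for every $x_0\in\partial D\cap Q'$.

*Proof.* **Step 1: definition of $F$.** Choose $s>0$ and an open neighborhood $Q'\subset Q$ of $p$ such that $\{z\}\times\overline\Delta(w,s)\subset Q$ for all $(z,w)\in Q'$, and use the $\theta$ of Lemma 3 with this $s$. For $(z,w)\in D\cap Q'$ let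
$$K(z,w)=\{b:|b-w|\le s,\ (z,b)\notin D\},\qquad F(z,w)=\max\Bigl(-\tfrac12,\ \max_{b\in K(z,w)}\theta(w-b)\Bigr).\tag{1}$$
If $K(z,w)=\emptyset$, this means $F(z,w)=-\frac12$. The set $K(z,w)$ is compact because $D$ is open. If $b\in K(z,w)$ and $w-b=i\tau$ with $\tau\ge0$, then $(z,b)=(z,w-i\tau)\in Q$, so $(z,b)\in D$ by (a), a contradiction. So $w-b\in S$ and $\theta(w-b)$ makes sense. As $\theta$ is continuous and negative on the compact set $w-K(z,w)\subset S$, the maximum is attained and $-\frac12\le F<0$. If $F(z,w)>-\frac12$, then by (P2) every maximizer $b$ satisfies $|b-w|<s$: the cutoff $-\frac12$ and the radius $s$ match exactly, so no jump occurs when points of the complement enter or leave the disc $\overline\Delta(w,s)$.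

**Step 2: $F$ is continuous.** Let $(z_k,w_k)\to(z_0,w_0)$ in $D\cap Q'$.

*Upper semicontinuity.* Pass to a subsequence along which $F(z_k,w_k)$ tends to its upper limit. If $F(z_k,w_k)=-\frac12$ infinitely often, the limit is $-\frac12\le F(z_0,w_0)$. Otherwise choose maximizers $b_k$, and pass to a subsequence with $b_k\to b$. Then $|b-w_0|\le s$, so $(z_0,b)\in Q$, and $(z_0,b)\notin D$ since $D$ is open. So $b\in K(z_0,w_0)$, $w_0-b\in S$ by Step 1, and $F(z_k,w_k)=\theta(w_k-b_k)\to\theta(w_0-b)\le F(z_0,w_0)$.

*Lower semicontinuity.* If $F(z_0,w_0)=-\frac12$, there is nothing to prove. Otherwise take a maximizer $b$; then $|b-w_0|<s$. By (b) there are $b_k\to b$ with $(z_k,b_k)\in Q\setminus D$ for large $k$. For large $k$, $|b_k-w_k|<s$, so $b_k\in K(z_k,w_k)$ and $F(z_k,w_k)\ge\theta(w_k-b_k)\to\theta(w_0-b)=F(z_0,w_0)$.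

**Step 3: boundary values.** Let $(z_k,w_k)\in D\cap Q'$ tend to $(z_0,w_0)\in\partial D\cap Q'$. As $D$ is open, $(z_0,w_0)\in Q\setminus D$, and (b) gives $b_k\to w_0$ with $(z_k,b_k)\in Q\setminus D$ for large $k$. Then $w_k-b_k\to0$, so $b_k\in K(z_k,w_k)$ for large $k$, and $0>F(z_k,w_k)\ge\theta(w_k-b_k)\to0$ by (P3).

**Step 4: assume that the mean value inequality fails, and choose a polynomial.** It remains to show that $F$ is psh. Fix $(z_0,w_0)\in D\cap Q'$ and $(\alpha,\beta)\in\mathbb C^{n-1}\times\mathbb C$, and put $f(t)=F(z_0+t\alpha,w_0+t\beta)$. As $F$ is continuous, it suffices to show $f(0)\le\frac1{2\pi}\int_0^{2\pi}f(\varrho e^{i\phi})\,d\phi$ for all small $\varrho>0$. If $f(0)=-\frac12$ this holds because $f\ge-\frac12$. Otherwise $-\frac12<f(0)<0$, and we pick $\delta>0$ with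
$$-\tfrac12+4\delta<f(0)<-4\delta,$$
and $\varrho_0>0$ such that $(z_0+t\alpha,w_0+t\beta)\in D\cap Q'$ and $|f(t)-f(0)|<\delta$ for $|t|\le\varrho_0$. Suppose that for some $\varrho\le\varrho_0$ the mean of $f$ over $|t|=\varrho$ is less than $f(0)$.

Choose $\delta'\in(0,\delta]$ smaller than $f(0)$ minus that mean. By density there is a polynomial $P$ with $f<\operatorname{Re}P<f+\delta'$ on $|t|=\varrho$. Taking means, $\operatorname{Re}P(0)<f(0)$. On the circle, $f(0)-\delta<\operatorname{Re}P<f(0)+2\delta$, and by the maximum principle this holds on $|t|\le\varrho$. So $c=f(0)-\operatorname{Re}P(0)\in(0,\delta)$. Put $P_1=P+c$. Then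
$$\operatorname{Re}P_1(0)=f(0),\qquad\operatorname{Re}P_1>f\ \text{ on }|t|=\varrho,\qquad-\tfrac12<\operatorname{Re}P_1<-\delta\ \text{ on }|t|\le\varrho.\tag{2}$$
For the last part: $\operatorname{Re}P_1>f(0)-\delta>-\frac12$ and $\operatorname{Re}P_1<f(0)+3\delta<-\delta$.

**Step 5: the discs.** We want discs with boundaries in $D$ that pass through a point outside $D$ and can be moved into $D$. Let $b_0\in K(z_0,w_0)$ be a maximizer, $\theta(w_0-b_0)=f(0)$, and put $\tau_0=\operatorname{Im}\Theta(w_0-b_0)-\operatorname{Im}P_1(0)$. For $\tau\in[\tau_0,\infty)$ and $|t|\le\varrho$ let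
$$A_\tau(t)=\bigl(z_0+t\alpha,\ w_0+t\beta-G(P_1(t)+i\tau)\bigr),\qquad A_\infty(t)=\bigl(z_0+t\alpha,\ w_0+t\beta-is\bigr).\tag{3}$$
By (2), $P_1(t)+i\tau\in\Sigma$, so this is defined, and it is holomorphic in $t$. As $P_1$ is bounded on the disc, $\operatorname{Im}(P_1(t)+i\tau)\to+\infty$ uniformly in $t$ as $\tau\to\infty$, and (P4) shows that $A$ is continuous on $[\tau_0,\infty]\times\{|t|\le\varrho\}$. Let $\zeta=G(P_1(t)+i\tau)$. Then $\theta(\zeta)=\operatorname{Re}P_1(t)>-\frac12$, so $|\zeta|<s$ by (P2). Also $|is|=s$. By the choice of $Q'$, all values of $A$ lie in $Q$.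

*The last disc lies in $D$.* For $|t|\le\varrho$, $(z_0+t\alpha,w_0+t\beta)\in D$ and $A_\infty(t)\in Q$ lies below it, so $A_\infty(t)\in D$ by (a).

*The boundaries lie in $D$.* Let $|t|=\varrho$, $\tau<\infty$, $w=w_0+t\beta$, $b=w-G(P_1(t)+i\tau)$. Then $|b-w|<s$, $w-b\in S$ and $\theta(w-b)=\operatorname{Re}P_1(t)>f(t)=F(z_0+t\alpha,w)$. If $b$ were in $K(z_0+t\alpha,w)$, the definition (1) would give $F(z_0+t\alpha,w)\ge\theta(w-b)$. So $b\notin K(z_0+t\alpha,w)$, that is, $A_\tau(t)\in D$.

**Step 6: contradiction.** Apply Lemma 1 to $\Phi^{-1}\circ A_\tau$ and $\Omega$; this is legitimate because $A$ has values in $Q\subset\Phi(U)$ and $\Phi^{-1}(D)\subset\Omega$. It gives $\Phi^{-1}(A_{\tau_0}(0))\in\Omega$, so $A_{\tau_0}(0)\in\Phi(\Omega\cap U)\cap Q=D$. But $P_1(0)+i\tau_0=\Theta(w_0-b_0)$: the real parts agree since both are $f(0)$, the imaginary parts by the choice of $\tau_0$. Hence $G(P_1(0)+i\tau_0)=w_0-b_0$ and $A_{\tau_0}(0)=(z_0,b_0)\notin D$. This is a contradiction, so $F$ is psh. $\square$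

Compare with Proposition 2: there the parameter $\tau$ shrank the disc to $\{w=0\}$; here it slides the disc along the level curves of $\theta$ to a vertical translate of a disc in $D$.

## 6. Gluing local barriers

Two local barriers near the same boundary point both tend to $0$, but their ratio is not controlled, so one cannot simply take a maximum with cutoffs. One first applies a convex function under which all barriers differ by at most $1$. The scheme goes back to Kerzman–Rosay and Demailly.

**Proposition 6.** Let $\Omega\subset\mathbb C^n$ be a bounded domain, and let $U_1,\dots,U_m$ be open sets covering $\partial\Omega$. Let $F_j:\Omega\cap U_j\to[-\frac12,0)$ be continuous psh functions tending to $0$ at every point of $\partial\Omega\cap U_j$. Then $\Omega$ is hyperconvex.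

*Proof.* As $\partial\Omega$ is compact, we can choose open $W_j\Subset V_j\Subset U_j$ with $\bigcup W_j\supset\partial\Omega$.

**Step 1: comparing two barriers.** For $t>0$ let $\sigma(t)$ be the maximum of $t$ and the supremum of $-F_i(q)$ over all $i,j$ and all $q\in\Omega\cap\overline V_i\cap\overline V_j$ with $-F_j(q)\le t$. Then $\sigma$ is nondecreasing and finite. We claim $\sigma(t)\to0$ as $t\to0$. Otherwise, after passing to subsequences, there are $i,j$, $c>0$ and $q_k\in\Omega\cap\overline V_i\cap\overline V_j$ with $F_j(q_k)\to0$, $-F_i(q_k)\ge c$, and $q_k\to q\in\overline V_i\cap\overline V_j\subset U_i\cap U_j$. If $q\in\Omega$, then $F_j(q)=0$ by continuity, impossible. If $q\in\partial\Omega$, then $F_i(q_k)\to0$, impossible.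

**Step 2: a convex function that evens out the barriers.** Let $t_0=1$ and choose inductively $0<t_{k+1}\le t_k/2$ with $\sigma(t_{k+1})\le t_k$. Let $g(t)=0$ for $t\ge1$, $g(t_k)=k/2$, and let $g$ be linear on each $[t_{k+1},t_k]$. Then $g$ is continuous, nonincreasing, $\ge0$, and $g(0^+)=\infty$. The slope on $[t_{k+1},t_k]$ is $-\frac1{2(t_k-t_{k+1})}$, and for $k\ge1$ we have $t_k-t_{k+1}<t_k\le t_{k-1}-t_k$, so the slopes increase with $t$ and $g$ is convex. Moreover
$$g(t)-g(\sigma(t))\le1\qquad(t>0).$$
Indeed, for $t\in[t_{k+1},t_k]$ with $k\ge1$ we have $\sigma(t)\le\sigma(t_k)\le t_{k-1}$, so the difference is at most $\frac{k+1}2-\frac{k-1}2=1$. For $t\ge t_1$ it is at most $g(t)\le\frac12$.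

Put $\chi(x)=g(-x)$ for $x<0$. It is convex, continuous, nondecreasing, $\ge0$, with $\chi(0^-)=\infty$. On $\Omega\cap\overline V_i\cap\overline V_j$ we have $-F_i\le\sigma(-F_j)$ by definition of $\sigma$, so $\chi(F_i)=g(-F_i)\ge g(\sigma(-F_j))\ge\chi(F_j)-1$. By symmetry $|\chi(F_i)-\chi(F_j)|\le1$. For a convex nondecreasing function, increments over intervals of equal length do not increase when the interval moves left: $0\le\chi(x-\eta)-\chi(y-\eta)\le\chi(x)-\chi(y)$ for $0>x\ge y$, $\eta\ge0$. Hence
$$|\chi(F_i-\eta)-\chi(F_j-\eta)|\le1\quad\text{on }\Omega\cap\overline V_i\cap\overline V_j,\ \text{for all }\eta\ge0.\tag{4}$$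

**Step 3: a psh function near the boundary.** Take $\lambda_j\in C_c^\infty(V_j)$, $0\le\lambda_j\le1$, $\lambda_j=1$ on $W_j$, and $M\ge0$ with $2\lambda_j+M|q|^2$ psh for all $j$; such $M$ exists because the second derivatives of the $\lambda_j$ are bounded. Let $R=\sup_\Omega|q|$. For $\eta>0$ set
$$\psi_j=\chi(F_j-\eta)+2\lambda_j+M|q|^2\quad\text{on }\Omega\cap U_j,$$
which is continuous and psh. On the open set $Y=\Omega\cap\bigcup W_j$ let $\psi_\eta(q)=\max\{\psi_j(q):q\in V_j\}$.

*$\psi_\eta$ is continuous and psh on $Y$.* The only problem is that the set of indices changes with $q$. Let $q_0\in Y$, say $q_0\in W_i$. Indices $j$ with $q_0\notin\overline V_j$ do not occur near $q_0$. If $q_0\in\partial V_j$, then $\lambda_j=0$ near $q_0$, while $\lambda_i=1$ on $W_i$. By (4), at points $q\in V_j\cap W_i$ near $q_0$,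
$$\psi_j=\chi(F_j-\eta)+M|q|^2\le\chi(F_i-\eta)+1+M|q|^2=\psi_i-1.$$
So such $j$ do not affect the maximum. Near $q_0$, $\psi_\eta$ is the maximum of the finitely many $\psi_j$ with $q_0\in V_j$, which are defined in a full neighborhood of $q_0$.

**Step 4: extension to $\Omega$.** The set $L_0=\Omega\setminus\bigcup W_j=\overline\Omega\setminus\bigcup W_j$ is compact. Let $L\subset\Omega$ be compact with $L_0\subset\operatorname{int}L$. Let $C_1\ge0$ be an upper bound for all the functions $\chi(F_j)+2+M|q|^2$ on the compact sets $L\cap\overline V_j\subset\Omega\cap U_j$. It does not depend on $\eta$, and since $\chi(F_j-\eta)\le\chi(F_j)$ we have $\psi_\eta\le C_1$ on $L\cap Y$. Hence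
$$\Psi_\eta=C_1\ \text{ on }\operatorname{int}L,\qquad\Psi_\eta=\max(\psi_\eta,C_1)\ \text{ on }Y$$
is well defined, continuous and psh on $\Omega=\operatorname{int}L\cup Y$. Let $\eta$ be so small that $\chi(-\eta)\ge C_1$, and put
$$B_\eta=\chi(-\eta)+3+MR^2,\qquad\rho=\frac{\Psi_\eta-B_\eta}{B_\eta}.$$

* *$\rho$ is negative.* Since $F_j-\eta<-\eta$, $\Psi_\eta\le\chi(-\eta)+2+MR^2<B_\eta$.
* *$\rho$ is close to $0$ near $\partial\Omega$.* Choose $\varepsilon'>0$ with $\chi\ge\chi(-\eta)-1$ on $[-\eta-\varepsilon',-\eta]$. The set $\{q\in\Omega\cap\overline W_j:F_j(q)\le-\varepsilon'\}$ is compact: a limit point of it lies in $\overline W_j\subset U_j$, and it is not in $\partial\Omega$ because $F_j\to0$ there. Outside the union of $L_0$ and these finitely many compact sets, every $q\in\Omega$ lies in some $W_j$ with $F_j(q)>-\varepsilon'$. There $\Psi_\eta\ge\psi_j\ge\chi(-\eta)-1$, so $\rho\ge-(4+MR^2)/B_\eta$.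
* *$\rho$ is close to $-1$ or below on compact sets.* For $K\subset\Omega$ compact, $\Psi_\eta\le C_K$ on $K$ with $C_K$ independent of $\eta$, because $\chi(F_j-\eta)\le\chi(F_j)$ is bounded on the compact set $K\cap\overline V_j\subset\Omega\cap U_j$. So $\rho\le-1+C_K/B_\eta$ on $K$.

Since $B_\eta\to\infty$ as $\eta\to0$, we have proved:

> (5) For each compact $K\subset\Omega$ and each $\varepsilon>0$ there are a continuous psh $\rho<0$ on $\Omega$ and a compact $L'\subset\Omega$ with $\rho\le-\frac12$ on $K$ and $\rho\ge-\varepsilon$ on $\Omega\setminus L'$.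

**Step 5: one exhaustion.** We combine the functions of (5), which for each fixed $\varepsilon$ are only approximately exhausting. Choose compacts $K_1\subset K_2\subset\cdots$ with $\bigcup\operatorname{int}K_k=\Omega$, and let $\rho_k$, $L_k$ be as in (5) for $K=K_k$, $\varepsilon=1/k$. Put $\rho_*=\sup_k\max(\rho_k,-\frac12)$. On $\operatorname{int}K_l$ we have $\rho_k\le-\frac12$ for all $k\ge l$, so there $\rho_*=\max(-\frac12,\rho_1,\dots,\rho_{l-1})$, a finite maximum. Hence $\rho_*$ is continuous, psh and negative on $\Omega$. Given $c<0$, take $k$ with $1/k\le|c|$. Off $L_k$ we have $\rho_*\ge\rho_k\ge-1/k\ge c$, so $\{\rho_*<c\}\subset L_k$ and $\{\rho_*<c\}\Subset\Omega$. $\square$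

## 7. Proof of Theorem A

Let $p\in\partial\Omega$, with coordinates $\Phi:U\to\mathbb C^n$ from the definition of simple boundary. After a translation $\Phi(p)=0$; a translation in the $(z,u)$-directions only shifts the arguments of $h$, and one in the $v$-direction only adds a constant to $h$. Take a box $Q\subset\Phi(U)$ around $0$. Then $D=\Phi(\Omega\cap U)\cap Q=\{(z,w)\in Q:v<h(z,u)\}$ satisfies (a) and (b) by Lemma 4, and $\partial D\cap Q=\Phi(\partial\Omega\cap U)\cap Q$ because $\Phi$ is a homeomorphism onto an open set. In particular $0=\Phi(p)\in Q\cap\partial D$. Proposition 5 gives $Q'$ and $F$. With $U_p=\Phi^{-1}(Q')$ and $F_p=F\circ\Phi$ we obtain a continuous psh function $F_p:\Omega\cap U_p\to[-\frac12,0)$ tending to $0$ at every point of $\partial\Omega\cap U_p$. As $\partial\Omega$ is compact, finitely many $U_p$ cover it, and Proposition 6 applies. $\blacksquare$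

## 8. Semicontinuous graphs

The continuity of $h$ entered only through (b). This section shows that (b) cannot be dropped.

**Theorem B.** Let $\Omega\subset\mathbb C^n$ be a bounded pseudoconvex domain whose boundary is covered by sets $\Phi_\nu^{-1}(Q_\nu)$ as in Section 4, with $D_\nu=\{(z,w)\in Q_\nu:v<h_\nu(z,u)\}$, where $h_\nu:\{|z|<r_1\}\times(-r_2,r_2)\to(-r_3,r_3]$ is only lower semicontinuous. Then $\Omega$ is hyperconvex if and only if (b) holds in every chart. If all $h_\nu$ depend only on $z$, then $\Omega$ is hyperconvex if and only if all $h_\nu$ are continuous.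

*Proof.* **Step 1: (b) implies hyperconvex.** Property (a) always holds. So if (b) holds in every chart, Propositions 5 and 6 and compactness of $\partial\Omega$ give hyperconvexity, as in Section 7.

**Step 2: hyperconvex implies (b).** Let $\rho$ be a continuous negative psh exhaustion, regarded as a function on $D=D_\nu$ via the chart, and suppose (b) fails at $(z_0,b_0)\in Q\setminus D$ for a sequence $z_k\to z_0$. Let $d_k$ be the distance from $b_0$ to $\{b:(z_k,b)\in Q\setminus D\}$ ($d_k=\infty$ if this set is empty). If $d_k\to0$, one could choose $b_k\to b_0$ as in (b). So, along a subsequence, $\{z_k\}\times\Delta(b_0,2\varepsilon)\subset D$ for some $\varepsilon>0$, which may be decreased. In particular $(z_k,b_0)\in D$, so $(z_0,b_0)\in\partial D$.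

Since $h(z_0,\operatorname{Re}b_0)>-r_3$, there is $T>0$ such that $b_1=b_0-iT$ satisfies $(z_0,b_1)\in D$. After decreasing $\varepsilon$, the stadium $E=\bigcup_{0\le\tau\le T}\Delta(b_0-i\tau,2\varepsilon)$ satisfies $\{z_k\}\times E\subset Q$ for large $k$, and then $\{z_k\}\times E\subset D$ by (a). Choose $\varepsilon'\in(0,\min(\varepsilon,T))$ with $\{z_0\}\times\overline\Delta(b_1,\varepsilon')\subset D$. By continuity of $\rho$ there is $c>0$ with $\rho\le-c$ on $\{z_k\}\times\overline\Delta(b_1,\varepsilon')$ for all large $k$. Let $\omega$ be the harmonic function on $E\setminus\overline\Delta(b_1,\varepsilon')$ with boundary values $1$ on $\partial\Delta(b_1,\varepsilon')$ and $0$ on $\partial E$ (the harmonic measure). The function $\rho(z_k,\cdot)+c\,\omega$ is subharmonic there, with upper limits $\le0$ at the boundary, because $\rho<0$ near $\partial E$ and $\rho\le-c$ on the small circle. By the maximum principle $\rho(z_k,b_0)\le-c\,\omega(b_0)<0$; note that $b_0$ lies in the region since $\varepsilon'<T$. But $(z_k,b_0)\to(z_0,b_0)\in\partial D\cap Q$,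 so $\rho(z_k,b_0)\to0$. Contradiction.

**Step 3: $h=h(z)$.** We compare (b) with continuity. If $h$ is continuous and $(z_0,u_0+iv_0)\in Q\setminus D$, then $h(z_0)\le v_0<r_3$, so $h(z_k)<r_3$ for large $k$, and $b_k=u_0+i\max(v_0,h(z_k))$ works as in Lemma 4. If $h$ is discontinuous at $z_0$, lower semicontinuity gives $\varepsilon>0$ and $z_k\to z_0$ with $h(z_k)\ge h(z_0)+3\varepsilon$. Then $h(z_0)<r_3$, and after decreasing $\varepsilon$ we may assume $h(z_0)+2\varepsilon<r_3$ and $\varepsilon<r_2$. For $b_0=i(h(z_0)+\varepsilon)$ we have $(z_0,b_0)\in Q\setminus D$. If $|b-b_0|<\varepsilon$, then $|\operatorname{Re}b|<r_2$ and $-r_3<h(z_0)<\operatorname{Im}b<h(z_0)+2\varepsilon<r_3$, while $h(z_k)>h(z_0)+2\varepsilon$; so $(z_k,b)\in D$ for large $k$. Hence (b) fails. So (b) holds in every chart if and only if all $h_\nu$ are continuous, and Steps 1 and 2 finish the proof. $\square$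

**Example 7 (lower semicontinuity is not enough).** There is a bounded pseudoconvex domain in $\mathbb C^2$, each of whose boundary points has coordinates with $\Omega=\{v<h\}$ locally, $h$ lower semicontinuous, that is not hyperconvex. Let
$$\varphi=\max\Bigl(\sum_{k\ge1}2^{-k}\log|z-2^{-k}|,\ -3\Bigr),\qquad\Omega=\{|z|<1,\ |w|<e^{-\varphi(z)}\}.$$

*Properties of $\varphi$.* We have $\varphi(2^{-k})=-3$, while at $0$ the sum is $-\log2\sum k2^{-k}=-2\log2>-3$, so $\varphi(0)=-2\log2$. Near any point other than $0$ all but finitely many terms sum to a harmonic function, so $\varphi$ is continuous off $0$. On $|z|=1$ each $|z-2^{-k}|\ge\frac12$, so the sum is $\ge-\log2>-3$; hence $\varphi$ is harmonic near $|z|=1$. For $|z|<1$, $-3\le\varphi\le\log\frac32$. Let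
$$\varphi_N=\max\Bigl(\sum_{k\le N}2^{-k}\log|z-2^{-k}|+2^{-N}\log\tfrac32,\ -3\Bigr).$$
For $|z|<1$ the sums decrease with $N$, since passing from $N$ to $N+1$ adds $2^{-N-1}(\log|z-2^{-N-1}|-\log\frac32)\le0$. So $\varphi_N$ decreases to $\varphi$ on $|z|<1$, each $\varphi_N$ is continuous and subharmonic, and $\varphi$ is subharmonic.

*$\Omega$ is a bounded pseudoconvex domain.* It is open since $\varphi$ is upper semicontinuous, connected since it retracts to $\{w=0\}$, and bounded since $|w|<e^3$. Put $\Omega_N=\{|z|<1,\ |w|<e^{-\varphi_N}\}$. By Step 2 of the proof of Proposition 2, which uses only that $\varphi_N$ is continuous and subharmonic, $\Omega_N$ is hyperconvex, hence pseudoconvex. The $\Omega_N$ increase to $\Omega$, and by a textbook theorem the union of an increasing sequence of pseudoconvex domains is pseudoconvex.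

*Charts.* At boundary points with $|z|<1$ we have $w\ne0$; in the coordinates $(z,i\log w)$, $\Omega$ is $\{v<-\varphi(z)\}$, and $h=-\varphi$ is lower semicontinuous, continuous except at $z=0$. At points with $|z|=1$, $|w|<e^{-\varphi(z)}$, use $i\log z$ as second coordinate and $h=0$. Near a point with $|z|=1$, $|w|=e^{-\varphi(z)}$ put $\zeta=\log z$, $\omega=\log w$. There
$$\Omega=\{\max(\operatorname{Re}\zeta,\ \operatorname{Re}\omega+\varphi(e^\zeta))<0\}$$
with $\varphi(e^\zeta)$ smooth. Along the real direction $(1,T)$ the first entry grows at rate $1$, the second at rate at least $T$ minus a bound for the gradient of $\varphi(e^\zeta)$, so at rate $\ge1$ for $T$ large. In the linear coordinates $(z',w')$ with $(\zeta,\omega)=z'(0,1)-iw'(1,T)$ plus a constant, increasing $v'=\operatorname{Im}w'$ moves along $(1,T)$. The defining function is Lipschitz and increases at rate $\ge1$ in $v'$, so the boundary is a Lipschitz graph $v'=h(z',u')$ with $\Omega$ below it.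

*$\Omega$ is not hyperconvex.* Suppose $\rho$ is a continuous negative psh exhaustion. Note $e^{-\varphi(0)}=4$. Choose $0<r_1<4<r<R_2<e^3$ and $z_k=2^{-k}$. The circle $\{z=0,\ |w|=r_1\}$ lies in $\Omega$, so by continuity $\max_{|w|=r_1}\rho(z_k,w)\le-c<0$ for some $c$ and all large $k$. Since $\{z_k\}\times\Delta(0,e^3)\subset\Omega$, the function $x\mapsto\max_{|w|=x}\rho(z_k,w)$ is convex in $\log x$ (Hadamard's three circles theorem for subharmonic functions) and negative at $x=R_2$. Hence
$$\rho(z_k,r)\le\max_{|w|=r}\rho(z_k,w)\le-c\,\frac{\log(R_2/r)}{\log(R_2/r_1)}\qquad\text{for all large }k.$$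
But $(z_k,r)\to(0,r)\in\partial\Omega$, so $\rho(z_k,r)\to0$. Contradiction. $\square$

## 9. The exponent one half

The half plane in Section 3 gave the barrier $-\sqrt d$, with $d$ the vertical distance to the boundary. In general the local barrier is at least as good, and the exponent is optimal.

**Proposition 8.** For continuous $h$, the local barrier $F$ of Proposition 5 satisfies
$$-F(z,w)\le\tfrac2\pi\arctan\sqrt{(h(z,u)-v)/s}\le\tfrac2{\pi\sqrt s}\,(h(z,u)-v)^{1/2}\qquad\text{whenever }h(z,u)-v\le s,$$
whatever the modulus of continuity of $h$. No exponent $\alpha>\frac12$ is possible in general: for $D=\{|z|<1,\ |w|<1,\ v<|u|^{1/2}\}$, any negative psh $F$ on $D$ and any $\alpha>\frac12$, there is $c>0$ with $-F(0,-id)\ge c\,d^\alpha$ for small $d>0$.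

*Proof.* **Step 1: the estimate.** Let $d=h(z,u)-v\le s$ and $b=u+ih(z,u)$. Then $|b-w|=d\le s$ and $(z,b)\notin D$, so $b\in K(z,w)$, and $w-b=-id$. By (1) and (P3), $F(z,w)\ge\theta(-id)=-\frac2\pi\arctan\sqrt{d/s}$. Finally $\arctan x\le x$ for $x\ge0$.

**Step 2: sharpness.** We fit almost a full slit neighborhood of $0$ into the slice $\{w:(0,w)\in D\}$. Write $w=\varrho e^{i(\phi-\pi/2)}$ with $|\phi|\le\pi$, so $u=\varrho\sin\phi$, $v=-\varrho\cos\phi$, and $\phi=0$ is the downward direction. Let $0<\gamma<\pi/2$ and $\kappa=\frac\pi{2(\pi-\gamma)}$, with $\gamma$ so small that $\kappa\le\alpha$. Let $X=\{|\phi|\le\pi-\gamma,\ 0<\varrho\le\varrho_0\}$ with $\varrho_0<\min(1,\tan^2\gamma)$. On $X$, if $u=0$ then $\phi=0$ and $v<0$. If $u\ne0$, then $v=-|u|\cot|\phi|\le|u|\cot\gamma<|u|^{1/2}$, as $|u|^{1/2}\le\varrho_0^{1/2}<\tan\gamma$. So $X\subset\{w:(0,w)\in D\}$.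

The function $-F(0,\cdot)$ is positive, superharmonic and lower semicontinuous on this slice (or $+\infty$ throughout the component considered, when there is nothing to prove). Let $m>0$ be its minimum on the compact arc $X\cap\{\varrho=\varrho_0\}$, with $m$ replaced by $1$ if the minimum is $+\infty$. The harmonic function $H=m(\varrho/\varrho_0)^\kappa\cos\kappa\phi$ vanishes on the sides $\phi=\pm(\pi-\gamma)$, because $\kappa(\pi-\gamma)=\pi/2$; it tends to $0$ at the vertex and is $\le m$ on the arc. So the lower limits of $-F(0,\cdot)-H$ at the boundary of the sector are $\ge0$, by positivity and lower semicontinuity of $-F(0,\cdot)$. By the minimum principle $-F(0,\cdot)\ge H$ in the sector. Hence, for $0<d<\varrho_0$,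
$$-F(0,-id)\ge m\,(d/\varrho_0)^\kappa\ge m\,(d/\varrho_0)^\alpha,$$
the last inequality because $d/\varrho_0<1$ and $\kappa\le\alpha$. $\square$
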